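\title{Big Cohen--Macaulay algebras that map to no perfectoid big Cohen--Macaulay algebra}

\begin{abstract}
Let $R$ be a Noetherian local domain of mixed characteristic $(0,p)$. We ask whether every big Cohen--Macaulay $R$-algebra admits an $R$-algebra map to an integral perfectoid big Cohen--Macaulay $R$-algebra. The answer is yes if $\dim R\le 2$. For every prime $p$ and every $d\ge 3$ it is no for a suitable regular local ring of dimension $d$. The counterexample contains the squares and certain multiples of three elements whose presence would violate the Cohen--Macaulay property, and a perfectoid target would recover these elements up to a factor $p$. It is built from divided power algebras on the punctured affine $3$-space over $\mathbb Z_{(p)}$, by killing first cohomology while controlling the degrees in which it lives.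
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with unity, and $p$ is a prime number. Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$. A sequence $x_1,\dots,x_r$ in $R$ is \emph{regular} on an $R$-module $N$ if $(x_1,\dots,x_r)N\ne N$ and $x_{i+1}$ is a nonzerodivisor on $N/(x_1,\dots,x_i)N$ for $0\le i<r$. An $R$-algebra $T$ is a \emph{big Cohen--Macaulay} (BCM) $R$-algebra if some system of parameters of $R$ is regular on $T$. No finiteness is imposed on $T$. In such an algebra the parameters of $R$ are as independent as variables of a polynomial ring; for instance $(x_1\cdots x_d)^{n-1}\notin(x_1^n,\dots,x_d^n)T$ for every system of parameters and every $n\ge1$ (Lemmas~\ref{lem:completion} and~\ref{lem:balanced}).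

A ring $B$ is \emph{integral perfectoid}, in the sense of Bhatt--Morrow--Scholze, if there is $\pi\in B$ such that $\pi^p$ divides $p$ and $B$ is $\pi$-adically complete and separated, the Frobenius map $b\mapsto b^p$ of $B/pB$ is surjective, and the kernel of Fontaine's map $\theta\colon A_{\mathrm{inf}}(B)=W(B^\flat)\to B$ is a principal ideal, where $B^\flat=\varprojlim_{b\mapsto b^p}B/pB$. The objects in this definition are recalled in Section~\ref{sec:perfectoid}. A perfect $\mathbb F_p$-algebra $B$ is integral perfectoid: take $\pi=0$; then $B^\flat=B$ and $\ker\theta=pW(B)$. So integral perfectoid rings extend the class of perfect rings to mixed characteristic. The following question comes from~\cite{NS}.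

\begin{quote}
\textbf{Question.} Let $(R,\mathfrak m)$ be a Noetherian local domain of mixed characteristic $(0,p)$, that is, $R$ has characteristic $0$ and $R/\mathfrak m$ has characteristic $p$. Let $T$ be a BCM $R$-algebra. Is there an $R$-algebra homomorphism $T\to B$ to a BCM $R$-algebra $B$ that is integral perfectoid?
\end{quote}

The analogue in characteristic $p$ suggests the answer yes. Let $x_1,\dots,x_d$ be regular on an $\mathbb F_p$-algebra $T$, and let $T_{\mathrm{perf}}$ be the colimit of $T$ along Frobenius. Suppose $x_{i+1}b\in(x_1,\dots,x_i)T_{\mathrm{perf}}$. For a large power $q$ of $p$, the $q$-th power of this relation comes from a relation $x_{i+1}^qb'\in(x_1^q,\dots,x_i^q)T$, where $b'\in T$ maps to $b^q$. Powers of a regular sequence form a regular sequence, so $b'=\sum_{j\le i}x_j^qs_j$ in $T$ and $b=\sum_{j\le i}x_js_j^{1/q}$ in $T_{\mathrm{perf}}$. In the same way $1\in(x_1,\dots,x_d)T_{\mathrm{perf}}$ would give $1\in(x_1^q,\dots,x_d^q)T$. Hence $T_{\mathrm{perf}}$ is a perfect algebra on which $x_1,\dots,x_d$ is regular. In mixed characteristic the expected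 answer holds only in low dimension.

\begin{theorem}\label{thm:A}
Let $p$ be a prime and $d\ge3$. There are a regular local ring $(R,\mathfrak m)$ of mixed characteristic $(0,p)$ with $\dim R=d$ and a BCM $R$-algebra $T$ such that there is no $R$-algebra map $T\to B$ with $B$ an integral perfectoid BCM $R$-algebra. Moreover, $T$ has no $R$-algebra map to a BCM $R$-algebra $B$ on which $p$ is a nonzerodivisor and which is integrally closed in $B[1/p]$; in particular, it has none to a BCM $R$-algebra that is a normal domain.
\end{theorem}

\begin{theorem}\label{thm:B}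
Let $R$ be a Noetherian local domain of mixed characteristic $(0,p)$ with $\dim R\le2$. Then every BCM $R$-algebra has an $R$-algebra map to an integral perfectoid BCM $R$-algebra.
\end{theorem}

Thus the answer to the Question is no, and $\dim R\le2$ is exactly the range of dimensions in which the assertion holds for all $R$ and $T$.

Both theorems turn on one point: a perfectoid target contains many elements integral over the image of $T$, and one has to decide whether integral elements can destroy the independence of the parameters. In dimension one, independence means that $p$ is a nonzerodivisor and a nonunit, and lying over shows that $p$ stays a nonunit in an integral extension. In dimension two, with parameters $p,y$, it can be reduced to the statement that the complement of $V(p,y)$ is not affine, and Chevalley's theorem shows that this survives finite extensions. This is the proof of Theorem~\ref{thm:B} (Section~\ref{sec:low}).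

In dimension $d\ge3$ we use a regular local ring $R$ with regular parameters $x,y,z,s_1,\dots,s_{d-3}$ in which $p=xyz$. No BCM $R$-algebra contains elements $\nu_1,\nu_2,\nu_3$ with $x^{18}\nu_1+y^{18}\nu_2+z^{18}\nu_3=p^{16}=(xyz)^{16}$. We hide the $\nu_i$ in the way $t$ is hidden in $k[t^2,t^3]$: we keep only $w_i=\nu_i^2$ and $v_i=p^{16}\nu_i$, which satisfy
\begin{equation}\label{eq:rel}
v_i^2=p^{32}w_i\quad(i=1,2,3),\qquad x^{18}v_1+y^{18}v_2+z^{18}v_3=p^{32}.
\end{equation}
The first three relations can be solved in $R$ by $v_i=w_i=0$, and the last one by $v_1=x^{14}(yz)^{32}$, $v_2=v_3=0$. In an integrally closed or perfectoid BCM algebra they cannot be solved together, because $v_i/p^{16}$, or at least $p$ times it, lies in the ring (Section~\ref{sec:obstruction}). The main work is to construct a BCM $R$-algebra in which \eqref{eq:rel} has a solution. Section~\ref{sec:sheaves} turns this into a problem about the cohomology of graded sheaves of algebras on $\operatorname{Spec}\mathbb Z_{(p)}[x,y,z]\setminus V(x,y,z)$, and Sections~\ref{sec:nonneg}--\ref{sec:start} solve it.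 Sections~\ref{sec:completion} and~\ref{sec:perfectoid} collect what both theorems need about completions and perfectoid rings.

\section{Completion of big Cohen--Macaulay modules}\label{sec:completion}

The definition of a BCM algebra provides one regular system of parameters, in one order. Our arguments need other systems, for instance ones that begin with $p$. Passing to the $\mathfrak m$-adic completion repairs this.

We use the following standard facts. If $\mathfrak a$ is a finitely generated ideal and $N$ is any module, then $\widehat N=\varprojlim N/\mathfrak a^nN$ is $\mathfrak a$-adically complete and separated and $\widehat N/\mathfrak a^n\widehat N=N/\mathfrak a^nN$. For a finite sequence $\mathbf z$, let $K(\mathbf z;N)=K(\mathbf z)\otimes N$ be the Koszul complex and $H_i(\mathbf z;N)$ its homology. Then $H_0(\mathbf z;N)=N/\mathbf zN$, the ideal $(\mathbf z)$ kills every $H_i(\mathbf z;N)$, the homology does not depend on the order of $\mathbf z$, it vanishes for $i\ge1$ if $\mathbf z$ is regular on $N$, and for an element $x$ there is a long exact sequence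
\begin{equation}\label{eq:koszul}
\cdots\to H_i(\mathbf z;N)\xrightarrow{\pm x}H_i(\mathbf z;N)\to H_i(\mathbf z,x;N)\to H_{i-1}(\mathbf z;N)\xrightarrow{\pm x}H_{i-1}(\mathbf z;N)\to\cdots.
\end{equation}
If $x_1,\dots,x_d$ is regular on $N$, so is $x_1^n,\dots,x_d^n$. Finally, for an inverse system $(K_n)_{n\ge1}$ of complexes with surjective transition maps there is the Milnor sequence $0\to\varprojlim^1H_{i+1}(K_n)\to H_i(\varprojlim K_n)\to\varprojlim H_i(K_n)\to0$.

\begin{lemma}\label{lem:completion}
Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$, let $N$ be an $R$-module on which a system of parameters $\mathbf x=x_1,\dots,x_d$ is regular, and let $\widehat N=\varprojlim N/\mathfrak m^nN$. Then $\mathfrak m\widehat N\ne\widehat N$, and every system of parameters of $R$ is regular on $\widehat N$.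
\end{lemma}

\begin{proof}
If $\mathfrak mN=N$, then $N=\mathfrak m^kN\subset\mathbf xN$ for large $k$, which is false. So $\widehat N/\mathfrak m\widehat N=N/\mathfrak mN\ne0$. We show that the higher Koszul homology of $\mathbf x$ on $\widehat N$ vanishes, transfer this to any system of parameters $\mathbf y$, and use completeness to pass from Koszul vanishing to regularity.

\emph{Step 1: $H_i(\mathbf x;\widehat N)=0$ for $i\ge1$.} Let $\mathbf x^n=x_1^n,\dots,x_d^n$. The ideals $(\mathbf x^n)$ are cofinal with the powers of $\mathfrak m$, so $K(\mathbf x;\widehat N)=\varprojlim K(\mathbf x;N/\mathbf x^nN)$, with surjective transition maps. Since $\mathbf x$ and $\mathbf x^n$ are regular on $N$ and Koszul complexes are bounded complexes of free modules, there are quasi-isomorphisms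
\[
K(\mathbf x;N/\mathbf x^nN)\longleftarrow K(\mathbf x)\otimes K(\mathbf x^n)\otimes N\longrightarrow K(\mathbf x^n;N/\mathbf xN).
\]
They are compatible with the maps $K(\mathbf x^{n+1})\to K(\mathbf x^n)$ that are tensor products of the maps $K(x_j^{n+1})\to K(x_j^n)$ given by $1$ in degree $0$ and by $x_j$ in degree $1$. On the complexes $K(\mathbf x^n;N/\mathbf xN)$ these maps are zero in degrees $i\ge1$, where they multiply basis elements by nonempty products of the $x_j$. Hence $H_i(\mathbf x;N/\mathbf x^{n+1}N)\to H_i(\mathbf x;N/\mathbf x^nN)$ is zero for $i\ge1$. A system with zero transition maps has $\varprojlim=\varprojlim^1=0$, and the Milnor sequence gives the claim.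

\emph{Step 2: $H_i(\mathbf y;\widehat N)=0$ for $i\ge1$.} For a finite sequence $\mathbf z$ generating an $\mathfrak m$-primary ideal, $H_0(\mathbf z;\widehat N)\ne0$, so $q(\mathbf z)=\max\{i:H_i(\mathbf z;\widehat N)\ne0\}$ is defined. Let $x\in\mathfrak m$ and $q=q(\mathbf z)$. By \eqref{eq:koszul}, $H_i(\mathbf z,x;\widehat N)=0$ for $i>q+1$, and $H_{q+1}(\mathbf z,x;\widehat N)$ is the kernel of $x$ on $H_q(\mathbf z;\widehat N)$. This kernel is nonzero, because a power of $x$ lies in $(\mathbf z)$ and kills the nonzero module $H_q(\mathbf z;\widehat N)$. So $q(\mathbf z,x)=q(\mathbf z)+1$. Therefore $q(\mathbf y)+d=q(\mathbf x,\mathbf y)=q(\mathbf x)+d=d$.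

\emph{Step 3: $\mathbf y$ is regular on $\widehat N$.} We show $H_i(y_1,\dots,y_j;\widehat N)=0$ for $i\ge1$ by descending induction on $j$, starting from Step 2. Let $y=y_{j+1}$ and $i\ge1$. By \eqref{eq:koszul} and the induction hypothesis, $y$ acts surjectively on $H_i(y_1,\dots,y_j;\widehat N)$. So a cycle $z_0$ can be written $z_0=yz_1+\partial c_0$ with a cycle $z_1$, and repeating this gives $z_0=y^nz_n+\sum_{k<n}y^k\partial c_k$. The series $c=\sum_ky^kc_k$ converges, and $z_0-\partial c$ is divisible by $y^n$ for all $n$, hence zero. This completes the induction. Now $H_1(y_1,\dots,y_{j+1};\widehat N)=0$ and \eqref{eq:koszul} show that $y_{j+1}$ is a nonzerodivisor on $\widehat N/(y_1,\dots,y_j)\widehat N$, and $\mathbf y\widehat N\subset\mathfrak m\widehat N\ne\widehat N$.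
\end{proof}

\begin{lemma}\label{lem:balanced}
Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$, let $C$ be an $R$-algebra on which every system of parameters is regular, and let $x_1,\dots,x_r$ be part of a system of parameters.
\begin{itemize}
\item[(a)] $(x_1\cdots x_r)^{n-1}\notin(x_1^n,\dots,x_r^n)C$ for all $n\ge1$.
\item[(b)] If $C$ is $\mathfrak m$-adically complete and separated, then $C/x_1C$ is $\mathfrak m$-adically separated.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show $(x_{j+1}\cdots x_r)^{n-1}\notin(x_1,\dots,x_j,x_{j+1}^n,\dots,x_r^n)C$ by descending induction on $j$. For $j=r$ this says $1\notin(x_1,\dots,x_r)C$, which holds. If the statement fails for $j-1$, there is $a\in C$ with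
\[
x_j^{n-1}\big((x_{j+1}\cdots x_r)^{n-1}-x_ja\big)\in(x_1,\dots,x_{j-1},x_{j+1}^n,\dots,x_r^n)C .
\]
Since $x_1,\dots,x_{j-1},x_{j+1}^n,\dots,x_r^n,x_j$ is part of a system of parameters, $x_j$ is a nonzerodivisor modulo the ideal on the right, and the statement fails for $j$.

(b) Extend $x=x_1$ to a system of parameters $x,y_2,\dots,y_d$ and put $J_i=(x^i,y_2^i,\dots,y_d^i)$; these ideals are cofinal with the powers of $\mathfrak m$. If $xb\in J_iC$ with $i\ge2$, say $x(b-x^{i-1}s)\in(y_2^i,\dots,y_d^i)C$, then $b\in J_{i-1}C$, because $y_2^i,\dots,y_d^i,x$ is regular on $C$. Let $g\in\bigcap_i(xC+J_iC)$ and write $g=xb_i+r_i$ with $r_i\in J_iC$. Then $x(b_{i+1}-b_i)=r_i-r_{i+1}\in J_iC$, so $b_{i+1}-b_i\in J_{i-1}C$. Hence $(b_i)$ converges to some $b\in C$, and $g=xb$.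
\end{proof}

\section{Integral perfectoid rings}\label{sec:perfectoid}

We need one consequence of the definition, for Theorem~\ref{thm:A}, and one source of examples, for Theorem~\ref{thm:B}. Both concern the following condition on a ring $S$ and an element $\varpi\in S$:
\begin{equation}\label{eq:FI}
\varpi^p=\lambda p\ \text{ for a unit }\lambda\in S,\quad\text{and}\quad b\in S,\ b^p\in pS\ \Longrightarrow\ b\in\varpi S .
\end{equation}
The second part says that the Frobenius map $S/\varpi S\to S/pS$ is injective; it plays the role of reducedness of a perfect ring. It forces a weak form of normality.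

\begin{lemma}\label{lem:root}
Suppose that $(S,\varpi)$ satisfies \eqref{eq:FI} and that $p$ is a nonzerodivisor on $S$. If $g\in S[1/p]$ and $g^{p^s}\in S$ for some $s\ge0$, then $g\in S$.
\end{lemma}

\begin{proof}
By induction on $s$, applied to the powers $g^{p^{s-1}},\dots,g$, we may assume $s=1$. The element $\varpi$ is a nonzerodivisor and $S[1/p]=S[1/\varpi]$. Write $g=b/\varpi^m$ with $b\in S$ and $m\ge0$ minimal. If $m\ge1$, then $b^p=\varpi^{mp}g^p\in pS$, so $b\in\varpi S$, against the minimality of $m$.
\end{proof}

\subsection*{The tilt and Fontaine's map}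
Let $B$ be $\pi$-adically complete and separated with $p\in\pi B$. Then $1+\pi b$ is a unit for all $b$, and $B$ is $p$-adically complete and separated: $\bigcap p^nB\subset\bigcap\pi^nB=0$, and if $b_{n+1}-b_n=p^nc_n$, then the $\pi$-adic limit $b$ satisfies $b-b_n=p^n\sum_{k\ge0}p^kc_{n+k}\in p^nB$.

Assume also that Frobenius is surjective on $B/pB$. An element of $B^\flat$ is a sequence $a=(a_0,a_1,\dots)$ in $B/pB$ with $a_{i+1}^p=a_i$. The ring $B^\flat$ is perfect of characteristic $p$, and $B^\flat\to B/pB$, $a\mapsto a_0$, is surjective. If $\tilde a_i\in B$ lifts $a_i$, the $p$-adic limit $a^\sharp=\lim\tilde a_i^{\,p^i}$ exists and does not depend on the lifts; the map $a\mapsto a^\sharp$ is multiplicative, and $a^\sharp\equiv a_0\bmod p$. The ring $W=W(B^\flat)$ of Witt vectors is $p$-torsion-free and $p$-adically complete with $W/pW=B^\flat$; its elements are the sums $\sum[a_n]p^n$, where $[\ ]$ is the multiplicative Teichm\"uller lift; and it has a ring endomorphism $\varphi$ with $\varphi([a])=[a]^p$ and $\varphi(\omega)\equiv\omega^p\bmod p$. Fontaine's map is the ring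 homomorphism $\theta(\sum[a_n]p^n)=\sum a_n^\sharp p^n$. We write $\bar\omega\in B^\flat$ for the class of $\omega\in W$ and record three facts.
\begin{itemize}
\item[(T1)] $\theta(\omega)\equiv\bar\omega_0\bmod p$. So $\theta$ is surjective modulo $p$, hence surjective, both rings being $p$-adically complete.
\item[(T2)] If $a_0$ is a unit, then every $a_i$ is a unit and $a$ is a unit. Applied to $1+ab$, this shows that $\ker(B^\flat\to B/pB)$ lies in the Jacobson radical of $B^\flat$.
\item[(T3)] An element $\omega\in W$ is a unit if and only if $\bar\omega$ is a unit.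
\end{itemize}

\begin{lemma}\label{lem:P}
If $B$ is integral perfectoid, there is $\varpi\in B$ such that $(B,\varpi)$ satisfies \eqref{eq:FI}.
\end{lemma}

\begin{proof}
We first find $t\in B^\flat$ with $t^\sharp$ a unit multiple of $p$. Let $p=\pi^pc$. Choose $a\in B^\flat$ with $a^\sharp=\pi+pb'=\pi(1+\pi^{p-1}cb')$. The second factor is a unit, so $p=(a^p)^\sharp c'$ for some $c'\in B$. Choose $e\in B^\flat$ with $e^\sharp=c'+pg$ and put $t=a^pe$. Then $t^\sharp=\lambda p$ with $\lambda=1+(a^p)^\sharp g$, which is a unit because $(a^p)^\sharp\in\pi B$. Put $\varpi=(t^{1/p})^\sharp$, so that $\varpi^p=\lambda p$.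

Next we identify a generator of $\ker\theta$; this is where we use that $\ker\theta$ is principal. Choose $u\in W$ with $\theta(u)=\lambda$; it is a unit by (T1)--(T3). Then $\chi=[t]-pu$ lies in $\ker\theta=\xi W$, say $\chi=h\xi$. To see that $h$ is a unit, consider $\delta(\omega)=(\varphi(\omega)-\omega^p)/p$. We have $\varphi(\chi)=[t]^p-p\varphi(u)$, and $\chi^p\equiv[t]^p\bmod p^2$ by the binomial theorem, so $\delta(\chi)\equiv-\varphi(u)\bmod p$ is a unit. On the other hand,
\[
\delta(h\xi)=\varphi(h)\delta(\xi)+\xi^p\delta(h)\equiv h^p\delta(\xi)+\xi^p\delta(h)\mod p .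
\]
Since $\theta(\xi)=0$, (T1) and (T2) show that $\bar\xi$ lies in the Jacobson radical of $B^\flat$. Hence $h^p\delta(\xi)$ is a unit modulo $p$, so $h$ is a unit, and $\ker\theta=\chi W$. It follows that $\ker(B^\flat\to B/pB)\subset tB^\flat$: if $a_0=0$, then $\theta([a])\in pB=\theta(pW)$, so $[a]\in pW+\chi W$, and reduction modulo $p$ gives $a\in tB^\flat$.

Finally let $b^p\in pB$, and choose $a\in B^\flat$ with $a_0=b\bmod p$. Then $(a^p)_0=0$, so $a^p\in tB^\flat$ and $a\in t^{1/p}B^\flat$, as $B^\flat$ is perfect. Thus $a^\sharp\in\varpi B$ and $b\in\varpi B+pB=\varpi B$.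
\end{proof}

\begin{lemma}\label{lem:Pprime}
Let $B'$ be a ring in which $p$ is a nonzerodivisor and every element is a $p$-th power. Let $\varpi\in B'$ satisfy $\varpi^p=p$, and suppose that $b^p\in pB'$ implies $b\in\varpi B'$. Then the $p$-adic completion $B$ of $B'$ is integral perfectoid, $p$ is a nonzerodivisor on $B$, and $B/pB=B'/pB'$.
\end{lemma}

\begin{proof}
We have $B/p^nB=B'/p^nB'$, and $B$ is complete and separated for the $p$-adic topology, which is the $\varpi$-adic topology. The limit of the exact sequences $0\to B'/p^n\xrightarrow{p}B'/p^{n+1}\to B'/p\to0$ shows that $p$ is a nonzerodivisor on $B$. Frobenius is surjective on $B/pB=B'/pB'$. With $\pi=\varpi$, it remains to show that $\ker\theta$ is principal. Choose $\varpi_0=p$, $\varpi_1=\varpi$, $\varpi_2,\dots$ in $B'$ with $\varpi_{i+1}^p=\varpi_i$, and let $t=(\varpi_i\bmod p)_i\in B^\flat$. Then $t^\sharp=p$, so $[t]-p\in\ker\theta$.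

We claim that $\ker(B^\flat\to B/pB)=tB^\flat$. Let $a\in B^\flat$ with $a_0=0$, and lift $a_i$ to $\tilde a_i\in B'$. Then $\tilde a_i^{\,p^i}\in pB'=\varpi_i^{p^i}B'$, so Lemma~\ref{lem:root} gives $\tilde a_i=\varpi_ic_i$ with $c_i\in B'$. The $c_i$ need not be compatible under Frobenius modulo $p$, but their $p$-th powers are. Indeed, for $i\ge2$,
\[
\varpi_{i-1}(c_i^p-c_{i-1})=\tilde a_i^{\,p}-\tilde a_{i-1}\in pB' .
\]
Since $\varpi_{i-1}$ divides $\varpi$, the element $p/\varpi_{i-1}$ is divisible by $p/\varpi=\varpi^{p-1}$, hence by $\varpi$. So $c_i^p\equiv c_{i-1}\bmod\varpi$, and raising to the $p$-th power gives $c_i^{p^2}\equiv c_{i-1}^p\bmod p$. Therefore $c'=(c_{j+1}^p\bmod p)_{j\ge0}$ is an element of $B^\flat$, and $\varpi_jc_{j+1}^p=\tilde a_{j+1}^{\,p}\equiv\tilde a_j\bmod p$ shows that $a=tc'$.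

Now let $\omega\in\ker\theta$. By (T1) and the claim, $\bar\omega\in tB^\flat$, so $\omega=([t]-p)\eta_0+p\omega_1$ with $\eta_0,\omega_1\in W$. Then $p\theta(\omega_1)=0$, so $\omega_1\in\ker\theta$. Iterating, $\omega=([t]-p)\sum_n p^n\eta_n$, where the series converges in $W$.
\end{proof}

\begin{lemma}\label{lem:aic}
Let $S$ be a domain of characteristic $0$ that is integrally closed in its fraction field, and suppose that this field is algebraically closed. Then $S$ satisfies the hypotheses of Lemma~\ref{lem:Pprime}.
\end{lemma}

\begin{proof}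
The roots of the monic polynomials $X^p-p$ and $X^p-b$ lie in $S$. If $b^p=pc=\varpi^pc$, then $b/\varpi$ is a root of $X^p-c$ and lies in $S$.
\end{proof}

For a domain $D$, let $D^+$ denote the integral closure of $D$ in an algebraic closure of its fraction field. If $D$ has characteristic $0$, Lemma~\ref{lem:aic} applies to $D^+$.

\section{Dimensions one and two}\label{sec:low}

We prove Theorem~\ref{thm:B}. Since $R$ is a domain and $0\ne p\in\mathfrak m$, we have $\dim R\ge1$ and $p$ is part of a system of parameters. Lemmas~\ref{lem:Pprime} and~\ref{lem:aic} produce perfectoid rings from domains, while $T$ may have zerodivisors and nilpotent elements. The task is to find a domain quotient in which the parameters remain independent enough.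

\subsection*{Dimension one}
Let $a$ be a parameter that is a nonzerodivisor on $T$ with $aT\ne T$. For some $N$ we have $a^N\in pR$ and $p^N\in aR$. The first inclusion shows that $p$ is a nonzerodivisor on $T$, the second that $pT\ne T$. Choose a prime $\mathfrak n$ of $T$ containing $p$ and a minimal prime $\mathfrak p\subset\mathfrak n$. Elements of minimal primes are zerodivisors, so $p\notin\mathfrak p$, and $p$ is a nonzero nonunit of the domain $D=T/\mathfrak p$. The primes $\ell\ne p$ are units of $R$, so $D$ has characteristic $0$. By lying over, $pD^+\ne D^+$. By Lemma~\ref{lem:Pprime} the $p$-adic completion $B$ of $D^+$ is integral perfectoid, $p$ is a nonzerodivisor on $B$, and $B/pB=D^+/pD^+\ne0$. So the parameter $p$ is regular on $B$, and $T\to D\to B$ is the required map.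

\subsection*{Dimension two}
Choose $y\in R$ such that $p,y$ is a system of parameters, and let $\widehat T$ be the $\mathfrak m$-adic completion of $T$. By Lemma~\ref{lem:completion}, every system of parameters is regular on $\widehat T$. For a ring $S$ containing an element $y$, put $U_S=\operatorname{Spec}S\setminus V(p,y)=D(p)\cup D(y)$.

If $S$ is a domain in which $p,y\ne0$, the ring $\Gamma(U_S,\mathcal O)=S[1/p]\cap S[1/y]$ has $y$ as a nonzerodivisor modulo $p$ for free (Step 2). The only way for $p,y$ to fail to be regular on it is to generate the unit ideal, and this makes $U_S$ affine. So we must preserve non-affineness when passing to an irreducible component and then to an integral extension. The theorems that allow this require Noetherian schemes. We therefore work with finitely generated subrings of $\widehat T$ and assemble the results by an ultraproduct. Let $\Sigma$ be the set of finitely generated subrings $S\subset\widehat T$ that contain the image of $y$; they are Noetherian.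

\emph{Step 1: for $S\in\Sigma$ there is a prime $\mathfrak q\subset S$ such that $D=S/\mathfrak q$ has characteristic $0$, $y\ne0$ in $D$, and $U_D$ is not affine.} The \v Cech complex of the cover $D(p),D(y)$ identifies $H^1(U_S,\mathcal O)$ with the cokernel of $S_p\oplus S_y\to S_{py}$. Suppose that the class of $1/(py)$ is zero, so that $1/(py)=a/p^N+b/y^N$ in $S_{py}$ with $a,b\in S$ and $N\ge1$. As $py$ is a nonzerodivisor on $\widehat T$, this gives $(py)^{N-1}=ay^N+bp^N$ in $\widehat T$, against Lemma~\ref{lem:balanced}(a). So $H^1(U_S,\mathcal O)\ne0$ and $U_S$ is not affine. A Noetherian scheme is affine if and only if its irreducible components, with reduced structure, are affine \cite[Ex.~III.3.1, III.3.2]{Ha}. The components of $U_S$ have the form $U_{S/\mathfrak q}$ with $\mathfrak q$ prime, so $U_D$ is not affine for some $D=S/\mathfrak q$. If $p=0$ or $y=0$ in $D$, or if $p$ is a unit of $D$, then $U_D$ equals $D(y)$, $D(p)$ or $\operatorname{Spec}D$, which are affine. So $p\ne0\ne y$ and $p$ is a nonunit of $D$. In characteristic $\ell\ne p$ the element $p$ would be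 a unit, so $D$ has characteristic $0$.

\emph{Step 2: the ring $B_S=D^+[1/p]\cap D^+[1/y]$ satisfies the hypotheses of Lemma~\ref{lem:Pprime}, and $p,y$ is regular on it.} Localizations and intersections of rings integrally closed in the algebraically closed field $\operatorname{Frac}D^+$ are integrally closed in it, so Lemma~\ref{lem:aic} applies to $B_S$. If $yb=pb'$ with $b,b'\in B_S$, then $b/p=b'/y$ lies in $D^+[1/p]$ and in $D^+[1/y]$, so $b\in pB_S$. Suppose that $1=p\alpha+y\beta$ with $\alpha,\beta\in B_S$. Adjoining to $D$ the four numerators that express $\alpha,\beta$ as elements of $D^+[1/p]$ and of $D^+[1/y]$, we get a module-finite extension $D\subset D'\subset D^+$ with $\alpha,\beta\in D'[1/p]\cap D'[1/y]=\Gamma(U_{D'},\mathcal O)$. A scheme $X$ is affine if finitely many $f_i\in\Gamma(X,\mathcal O)$ generate the unit ideal and the open sets where the $f_i$ are invertible are affine \cite[Ex.~II.2.17]{Ha}. With $f_1=p$, $f_2=y$ this shows that $U_{D'}$ is affine. Chevalley's theorem \cite[Ex.~III.4.2]{Ha} states that if $X\to Y$ is a finite surjective morphism of Noetherian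 separated schemes and $X$ is affine, then $Y$ is affine. The map $U_{D'}\to U_D$ is finite, and surjective by lying over, so $U_D$ is affine, against Step 1. Hence $(p,y)B_S\ne B_S$.

\emph{Step 3: the ultraproduct.} For each $S\in\Sigma$ we have a ring map $S\to D\to B_S$, but the choices of $\mathfrak q$ are not compatible as $S$ grows. Recall that an ultrafilter on $\Sigma$ is a family of nonempty subsets, called large, that is closed under finite intersections and supersets and contains each subset or its complement, and that every family of subsets with nonempty finite intersections is contained in an ultrafilter. The sets $\Sigma_S=\{S'\in\Sigma:S'\supseteq S\}$ have nonempty finite intersections, since finitely many members of $\Sigma$ generate a member of $\Sigma$. Fix an ultrafilter containing all $\Sigma_S$, and let $B'$ be the quotient of $\prod_SB_S$ by the ideal of families that vanish on a large set. An equation holds in $B'$ if and only if it holds in $B_S$ for a large set of $S$.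

For $t\in\widehat T$ let $t_S$ be the image of $t$ in $B_S$ if $t\in S$, and $t_S=0$ otherwise. Any finitely many elements of $\widehat T$ lie in $S$ for a large set of $S$, so $t\mapsto(t_S)_S$ defines a ring map $\widehat T\to B'$. The properties of Step 2 pass to $B'$; these are instances of \L o\'s's theorem, and we check them directly. If $pb=0$ in $B'$, then $pb_S=0$, hence $b_S=0$, on a large set. If $yb=pb'$, then $b_S\in pB_S$ on a large set, so $b\in pB'$. An equation $1=p\alpha+y\beta$ would hold in some $B_S$, since large sets are nonempty. Roots of order $p$ are taken componentwise. If $\varpi$ is the class of a family of $p$-th roots $\varpi_S$ of $p$, then $\varpi^p=p$, and $b^p\in pB'$ gives $b_S\in\varpi_SB_S$ on a large set, so $b\in\varpi B'$.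

Let $B$ be the $p$-adic completion of $B'$. By Lemma~\ref{lem:Pprime}, $B$ is integral perfectoid, $p$ is a nonzerodivisor on $B$, and $B/pB=B'/pB'$. So $y$ is a nonzerodivisor on $B/pB$ and $(p,y)B\ne B$. Thus $B$ is a BCM $R$-algebra through $R\to T\to\widehat T\to B'\to B$, and $T\to B$ is an $R$-algebra map. This proves Theorem~\ref{thm:B}. \qed

\section{The obstruction in dimension at least three}\label{sec:obstruction}

Fix $d\ge3$. Let $A=\mathbb Z_{(p)}[x,y,z]$, let $\bar A=A/(xyz-p)$, and let $R$ be the localization of $\bar A[s_1,\dots,s_{d-3}]$ at the maximal ideal $(x,y,z,s_1,\dots,s_{d-3})$, which contains $p=xyz$. Then $R$ is the quotient of the regular local ring $A[s]_{\mathfrak n}$, $\mathfrak n=(p,x,y,z,s)$, of dimension $d+1$ by the element $xyz-p\in\mathfrak n\setminus\mathfrak n^2$. So $R$ is a regular local ring of dimension $d$ with regular system of parameters $x,y,z,s_1,\dots,s_{d-3}$ and residue field $\mathbb F_p$. It is a domain with $x,y,z\ne0$, so $p=xyz\ne0$ and $R$ has mixed characteristic $(0,p)$. It is flat over $\bar A$. This ring is fixed from now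 on.

\begin{proposition}\label{prop:obstruction}
Let $T$ be an $R$-algebra containing elements $v_i,w_i$ $(i=1,2,3)$ that satisfy \eqref{eq:rel}, and let $B$ be a BCM $R$-algebra. There is no $R$-algebra map $T\to B$ if
\begin{itemize}
\item[(a)] $p$ is a nonzerodivisor on $B$ and $B$ is integrally closed in $B[1/p]$, or
\item[(b)] $B$ is a normal domain, or
\item[(c)] $B$ is integral perfectoid.
\end{itemize}
\end{proposition}

In case (c), $p$ is not known to be a nonzerodivisor on $B$, so we cannot divide by $p$ in $B$. We divide in the completion instead, and we need \eqref{eq:FI} there.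

\begin{lemma}\label{lem:FIhat}
Let $B$ be an integral perfectoid BCM $R$-algebra, let $\varpi\in B$ be as in Lemma~\ref{lem:P}, and let $\widehat B$ be the $\mathfrak m$-adic completion of $B$. Then $p$ is a nonzerodivisor on $\widehat B$ and $(\widehat B,\varpi)$ satisfies \eqref{eq:FI}.
\end{lemma}

\begin{proof}
The element $p$ is part of a system of parameters, so it is a nonzerodivisor on $\widehat B$ by Lemma~\ref{lem:completion}, and so is $\varpi$, since $\varpi^p=\lambda p$. Let $b\in\widehat B$ with $b^p\in p\widehat B$. We approximate $b$ by an element of $B$ and correct it so that its $p$-th power lies in $pB$. Let $\mathfrak m=(g_1,\dots,g_r)$, $i\ge1$ and $j=rpi$, so that $\mathfrak m^j\subset(g_1^{pi},\dots,g_r^{pi})$. Choose $b_j\in B$ with $b-b_j\in\mathfrak m^j\widehat B$. Then $b_j^p\in p\widehat B+\mathfrak m^j\widehat B$, and $\widehat B/\mathfrak m^j\widehat B=B/\mathfrak m^jB$ gives $b_j^p\in pB+\mathfrak m^jB$. So $b_j^p\equiv\sum_kg_k^{pi}\sigma_k\bmod pB$ with $\sigma_k\in B$. Since Frobenius is surjective on $B/pB$, we have $\sigma_k\equiv t_k^p$, and since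 it is additive, $(b_j-\sum_kg_k^it_k)^p\in pB$. By Lemma~\ref{lem:P}, $b_j-\sum_kg_k^it_k\in\varpi B$, so $b\in\varpi\widehat B+\mathfrak m^i\widehat B$. Hence $\varpi^{p-1}b\in p\widehat B+\mathfrak m^i\widehat B$ for all $i$. By Lemma~\ref{lem:balanced}(b), $\varpi^{p-1}b\in p\widehat B=\varpi^p\widehat B$, and therefore $b\in\varpi\widehat B$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:obstruction}]
Suppose that $T\to B$ exists, and let $\widehat B$ be the $\mathfrak m$-adic completion of $B$. By Lemmas~\ref{lem:completion} and~\ref{lem:balanced}(a), $p$ is a nonzerodivisor on $\widehat B\ne0$ and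
\begin{equation}\label{eq:monomial}
(xyz)^{17}\notin(x^{18},y^{18},z^{18})\widehat B .
\end{equation}

(a) The element $\nu_i=v_i/p^{16}\in B[1/p]$ satisfies $\nu_i^2=w_i$, so $\nu_i\in B$. Dividing the last equation of \eqref{eq:rel} by $p^{16}$ gives $x^{18}\nu_1+y^{18}\nu_2+z^{18}\nu_3=(xyz)^{16}$ in $B$, hence in $\widehat B$. Multiplying by $xyz$ contradicts \eqref{eq:monomial}.

(b) We have $p\ne0$ in $B$, since otherwise $p=0$ in $\widehat B$. A normal domain is integrally closed in its fraction field, which contains $B[1/p]$, so (a) applies.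

(c) Put $\nu_i=v_i/p^{16}\in\widehat B[1/p]$. By Lemma~\ref{lem:FIhat}, Lemma~\ref{lem:root} applies to $\widehat B$. If $p=2$, then $\nu_i^2=w_i\in\widehat B$ gives $\nu_i\in\widehat B$ at once, and we conclude as in (a). For general $p$ we use that the powers of $\nu_i$ have bounded denominators: $p^{16}\nu_i^n$ equals $p^{16}w_i^{n/2}$ for $n$ even and $v_iw_i^{(n-1)/2}$ for $n$ odd, so it lies in $\widehat B$. Choose $s$ with $p^{s-1}\ge16$. Then $(\varpi\nu_i)^{p^s}=\lambda^{p^{s-1}}p^{p^{s-1}}\nu_i^{p^s}\in\widehat B$, so $\varpi\nu_i\in\widehat B$ and $p\nu_i=\lambda^{-1}\varpi^{p-1}\cdot\varpi\nu_i\in\widehat B$. Dividing the last equation of \eqref{eq:rel} by $p^{15}$ gives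
\[
x^{18}(p\nu_1)+y^{18}(p\nu_2)+z^{18}(p\nu_3)=p^{17}=(xyz)^{17}
\]
in $\widehat B$, against \eqref{eq:monomial}.
\end{proof}

\begin{remark}\label{rem:charp}
In characteristic $p$ the relations are contradictory in every BCM algebra. Let $T$ be a BCM algebra over $\mathbb F_p[x,y,z]_{(x,y,z)}$ in which \eqref{eq:rel} holds with $p$ replaced by $g=xyz$, and let $q\ge9$ be a power of $p$. Frobenius gives $x^{18q}v_1^q+y^{18q}v_2^q+z^{18q}v_3^q=g^{32q}$, and $v_i^q$ is divisible by $g^{16(q-1)}$. Since $g$ is a nonzerodivisor on $\widehat T$, we get $g^{16q+16}\in(x^{18q},y^{18q},z^{18q})\widehat T$ with $16q+16\le18q-1$, against Lemma~\ref{lem:balanced}(a). So a construction of $T$ must use a device that is not available in characteristic $p$. Ours is divided powers.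
\end{remark}

\section{From sheaves of algebras to big Cohen--Macaulay algebras}\label{sec:sheaves}

It remains to construct a BCM $R$-algebra with a solution of \eqref{eq:rel}. We shall start from an algebra with such a solution and enlarge it infinitely often, and we must know that the final ring is not destroyed in the process. A grading gives this control. The relation $p=xyz$ is not homogeneous, so we work over $A$, graded by $\deg x=\deg y=\deg z=1$ and with $p$ in degree $0$, and impose $p=xyz$ only at the end. With
\[
c=(xyz)^{15},
\]
the relations to be solved over $A$ are $v_i^2=p^2c^2w_i$ and $x^{18}v_1+y^{18}v_2+z^{18}v_3=p^2c^2$; they become \eqref{eq:rel} when $xyz=p$.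

\subsection*{Graded sheaves on $V$}
Write $x_1,x_2,x_3$ for $x,y,z$. Let $V_i=D(x_i)\subset\operatorname{Spec}A$, $V=V_1\cup V_2\cup V_3$, $V_{ij}=V_i\cap V_j$, $V_{123}=D(xyz)$, and $\mathcal O=\mathcal O_V$. A \emph{sheaf} on $V$ means a graded quasi-coherent $\mathcal O$-module, that is, graded $A[1/x_i]$-modules $\mathcal F(V_i)$ with degree-preserving gluing isomorphisms over the $V_{ij}$ that are compatible over $V_{123}$. Maps preserve degrees. A \emph{bundle} is a sheaf that is locally free of finite rank; a short exact sequence of bundles splits on each $V_i$ as a sequence of ungraded modules. The bundle $\mathcal O(a)$ is free on one generator of degree $-a$. A flat sheaf is $p$-torsion-free, and $x,y,z$ are nonzerodivisors on it.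

Cohomology is computed by the graded \v Cech complex $\check C^\bullet(\mathcal F)$ of the affine cover $\{V_i\}$,
\[
\bigoplus_i\mathcal F(V_i)\to\bigoplus_{i<j}\mathcal F(V_{ij})\to\mathcal F(V_{123}),\qquad(\partial\rho)_{ij}=\rho_j-\rho_i,\quad(\partial\rho)_{123}=\rho_{23}-\rho_{13}+\rho_{12}.
\]
The functor $\check C^\bullet$ is exact and commutes with filtered colimits. If $\mathcal C$ is a sheaf of algebras with global sections $a_1,a_2,a_3$, the $1$-cochain
\begin{equation}\label{eq:cochain}
e_{23}=\frac{a_1}{(yz)^l},\quad e_{13}=-\frac{a_2}{(xz)^l},\quad e_{12}=\frac{a_3}{(xy)^l}\qquad\text{has}\qquad\partial e=\frac{x^la_1+y^la_2+z^la_3}{(xyz)^l}.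
\end{equation}
This formula links membership in $(x^l,y^l,z^l)$ with vanishing in $H^2$.

\begin{lemma}\label{lem:cohO}
For $\mathcal F=\mathcal O$ and $\mathcal F=\mathcal O/p$: $H^0(V,\mathcal F)$ is $A$, respectively $A/p$; $H^1(V,\mathcal F)=0$; and $H^2(V,\mathcal F)$ is free over $\mathbb Z_{(p)}$, respectively $\mathbb F_p$, on the Laurent monomials with all three exponents negative. In particular $H^2(V,\mathcal F)_m=0$ for $m\ge-2$, and $1/(xyz)\ne0$ in $H^2(V,\mathcal O/p)$.
\end{lemma}

\begin{proof}
The \v Cech complex is a direct sum over Laurent monomials. Let $\Lambda$ be the coefficient ring and let $N\subset\{1,2,3\}$ be the set of variables with negative exponent. The summand has one copy of $\Lambda$ for each nonempty index set containing $N$. For $|N|=0,1,2,3$ it is $\Lambda^3\to\Lambda^3\to\Lambda$ (the cochains of a triangle, with $H^0=\Lambda$ only), the exact complex $\Lambda\to\Lambda^2\to\Lambda$, the exact complex $0\to\Lambda\to\Lambda$, and $0\to0\to\Lambda$.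
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $\mathcal C$ be a flat sheaf of $\mathcal O$-algebras such that
\begin{itemize}
\item[(i)] $H^1(V,\mathcal C/p)=0$, and
\item[(ii)] $1/(xyz)\ne0$ in $H^2(V,\mathcal C/p)$.
\end{itemize}
Let $M=\varprojlim_n\Gamma(V,\mathcal C/p^n)$, $T_0=M/(xyz-p)M$ and $T=T_0\otimes_{\bar A}R$. Then $x,y,z,s_1,\dots,s_{d-3}$ is regular on $T$, so $T$ is a BCM $R$-algebra.
\end{proposition}

\begin{proof}
Put $M_n=\Gamma(V,\mathcal C/p^n)$. Since $\mathcal C$ is $p$-torsion-free, the sequences $0\to\mathcal C/p^n\xrightarrow{p}\mathcal C/p^{n+1}\to\mathcal C/p\to0$ and $0\to\mathcal C/p\xrightarrow{p^n}\mathcal C/p^{n+1}\to\mathcal C/p^n\to0$ are exact. By (i) and induction, $H^1(V,\mathcal C/p^n)=0$ for all $n$. So $M_{n+1}\to M_n$ is surjective and $0\to M_n\xrightarrow{p}M_{n+1}\to M_1\to0$ is exact. In the limit, $p$ is a nonzerodivisor on $M$ and $M/pM=M_1$. Elements of $p^nM$ have zero component in $M_n$, so $\bigcap p^nM=0$.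

\emph{The sequence $x,y,z$ is regular on $M_1$.} The sheaf $\mathcal B=\mathcal C/p$ is flat over $\mathcal O/p$, so $0\to\mathcal B\xrightarrow{x}\mathcal B\to\mathcal B/x\to0$ and $0\to\mathcal B/x\xrightarrow{y}\mathcal B/x\to\mathcal B/(x,y)\to0$ are exact. The first sequence and (i) show that $x$ is a nonzerodivisor on $M_1$ and $M_1/xM_1=\Gamma(V,\mathcal B/x)$. The second shows that $y$ is a nonzerodivisor on $M_1/xM_1$ and that $M_1/(x,y)M_1$ embeds in $\Gamma(V,\mathcal B/(x,y))$. The sheaf $\mathcal B/(x,y)$ vanishes on $V_1$ and $V_2$, so its global sections are its sections over $V_3$, on which $z$ is invertible. Hence $z$ is a nonzerodivisor on $M_1/(x,y)M_1$. If $1=xa_1+ya_2+za_3$ in $M_1$, then \eqref{eq:cochain} with $l=1$ makes $1/(xyz)$ a coboundary, against (ii).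

\emph{The sequence $x,y,z$ is regular on $T_0$.} First, $x$ is a nonzerodivisor on $M$: if $x\mu=0$, then $\mu=p\mu_1$ because $x$ is a nonzerodivisor on $M/pM$, then $x\mu_1=0$, and iteration gives $\mu\in\bigcap p^nM=0$. Now let $x\mu=(xyz-p)\mu'$ in $M$. Then $p\mu'=x\kappa$ with $\kappa=yz\mu'-\mu$. As $x$ is a nonzerodivisor on $M/pM$, $\kappa=p\kappa'$, so $\mu'=x\kappa'$, then $x\mu=x(xyz-p)\kappa'$ and $\mu=(xyz-p)\kappa'$. So $x$ is a nonzerodivisor on $T_0$. Since $T_0/xT_0=M/(x,p)M=M_1/xM_1$, the rest follows from the previous paragraph.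

\emph{Base change to $R$.} Since $R$ is flat over $\bar A$, each of $x,y,z$ remains a nonzerodivisor modulo the preceding ones on $T$. Moreover $T/(x,y,z)T=(T_0/(x,y,z)T_0)\otimes_{\mathbb F_p}\mathbb F_p[s]_{(s)}$. On this tensor product over a field, $s_1,\dots,s_{d-3}$ are successive nonzerodivisors, with final quotient $T_0/(x,y,z)T_0\ne0$.
\end{proof}

Condition (ii) passes from large algebras to small ones, and (i) is what one hopes to reach by enlarging $\mathcal C$. The next example shows how the two conditions can collide.

\begin{example}\label{ex:naive}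
Let $\mathcal C$ be a flat sheaf of algebras with global sections $\omega_1,\omega_2,\omega_3$ of degree $27$ such that $x^{18}\omega_1+y^{18}\omega_2+z^{18}\omega_3=pc$. Then $v_i=pc\,\omega_i$ and $w_i=\omega_i^2$ solve our relations, but the forbidden elements $\omega_i$ are present. The cochain $e$ of \eqref{eq:cochain} with $a_i=\omega_i$, $l=18$ has degree $27-36=-9$ and $\partial e=p(xyz)^{-3}$, so it is a cocycle modulo $p$. If (i) holds, then $e-\partial u=pe'$ for cochains $u,e'$ of $\mathcal C$, so $\partial e'=(xyz)^{-3}$. Multiplying by $(xyz)^2$ shows that (ii) fails. The same argument applies to every flat algebra over $\mathcal C$: the class of $e$ in $H^1(V,\mathcal C/p)_{-9}$ cannot be killed without losing (ii).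
\end{example}

The example also shows how to kill a class in $H^1(V,\mathcal C/p)$ of degree $m$. Lift a cocycle to a cochain $\gamma$ of $\mathcal C$; then $\partial\gamma=p\beta$. First enlarge $\mathcal C$ so that $\beta=\partial e$, then so that the cocycle $\gamma-pe$ becomes a coboundary. To protect (ii) we carry along an $\mathcal O$-algebra map $\varepsilon\colon\mathcal C\to\mathcal O/p$; it splits $\mathcal O/p\to\mathcal C/p$, so (ii) follows from Lemma~\ref{lem:cohO}. If $\varepsilon$ is to extend to the larger algebra, $\varepsilon(\beta)$ must be a coboundary in $\check C^2(\mathcal O/p)$. This is automatic if $m\ge-2$, and it fails in Example~\ref{ex:naive}, where $\beta=(xyz)^{-3}$. So we need a condition which confines $H^1(V,\mathcal C/p)$ to degrees $\ge0$ and survives both enlargements.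

\section{Nonnegative sheaves}\label{sec:nonneg}

The enlarged algebras will be filtered with quotients $\mathcal C\otimes G$ for explicit bundles $G$. The vanishing of $H^1(V,\mathcal C/p)$ in negative degrees says nothing about $\mathcal C\otimes G$, so we build the tensor products into the definition, for a class of bundles $G$ closed under tensor products.

\begin{definition}
A bundle $G$ is \emph{good} if there is an exact sequence $0\to G\to L^0\to L^1$ in which $L^0,L^1$ are finite direct sums of bundles $\mathcal O(-a)$ with $a\ge0$ and the image $N$ of $L^0\to L^1$ is locally a direct summand of $L^1$. A sheaf $\mathcal F$ is \emph{nonnegative} if it is flat and $H^1(V,(\mathcal F\otimes G)/p)_m=0$ for all $m<0$ and all good bundles $G$.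
\end{definition}

The bundles $\mathcal O(-a)$ with $a\ge0$ are good (take $L^1=0$). Since $\mathcal O$ is good, a nonnegative sheaf $\mathcal F$ has $H^1(V,\mathcal F/p)_m=0$ for $m<0$.

\begin{lemma}\label{lem:nonneg}
\begin{itemize}
\item[(a)] The tensor product of two good bundles is good.
\item[(b)] Good bundles are nonnegative.
\item[(c)] If $\mathcal F$ is nonnegative and $G$ is good, then $\mathcal F\otimes G$ is nonnegative.
\item[(d)] The union of an increasing sequence of nonnegative subsheaves is nonnegative.
\item[(e)] If $\mathcal F=\bigcup_{n\ge0}\mathcal G_n$ for subsheaves $0=\mathcal G_{-1}\subset\mathcal G_0\subset\mathcal G_1\subset\cdots$ with all $\mathcal G_n/\mathcal G_{n-1}$ nonnegative, then $\mathcal F$ is nonnegative.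
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $G,G'$ be good, with maps $\psi\colon L^0\to L^1$, $\psi'\colon L'^0\to L'^1$ and images $N,N'$. Consider
\[
(\psi\otimes1,\,1\otimes\psi')\colon L^0\otimes L'^0\to(L^1\otimes L'^0)\oplus(L^0\otimes L'^1),
\]
a map between sums of bundles $\mathcal O(-a-a')$ with $a,a'\ge0$. It lands in $(N\otimes L'^0)\oplus(L^0\otimes N')$, which is locally a direct summand of the target. Since $N,N'$ are bundles, locally $L^0=G\oplus N$ and $L'^0=G'\oplus N'$, and this summand is $(N\otimes G')\oplus(N\otimes N')\oplus(G\otimes N')\oplus(N\otimes N')$. The map kills $G\otimes G'$, sends $N\otimes G'$ and $G\otimes N'$ identically to the summands of the same name, and embeds $N\otimes N'$ diagonally. So the kernel is $G\otimes G'$ and the image is locally a direct summand.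

(b) By (a) it suffices to show $H^1(V,G/p)_m=0$ for $G$ good and $m<0$. The sequence $0\to G/p\to L^0/p\to N/p\to0$ is exact because $N$ is flat, and $H^1(V,L^0/p)=0$ by Lemma~\ref{lem:cohO}. So $H^1(V,G/p)$ is a quotient of $H^0(V,N/p)$. As $N$ is locally a summand, $N/p\subset L^1/p$, and $H^0(V,L^1/p)$ lives in degrees $\ge0$.

(c) The sheaf $\mathcal F\otimes G$ is flat, and $G\otimes G'$ is good for $G'$ good.

(d) Flatness, tensor products and \v Cech cohomology are compatible with filtered colimits.

(e) By (d) and induction it suffices to treat an extension $0\to\mathcal F'\to\mathcal F\to\mathcal F''\to0$ of nonnegative sheaves. Then $\mathcal F$ is flat, the sequence stays exact after tensoring with $G/p$ because $\mathcal F''$ is flat, and $H^1$ is exact in the middle.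
\end{proof}

\subsection*{Divided powers}
Let $S$ be a $p$-torsion-free $\mathbb Z_{(p)}$-algebra, so that $S\subset S\otimes\mathbb Q$. For $s\in S\otimes\mathbb Q$ put $s^{[n]}=s^n/n!$. Then
\begin{equation}\label{eq:pd}
\begin{gathered}
(s+s')^{[n]}=\sum_{i=0}^ns^{[i]}s'^{[n-i]},\qquad(gs)^{[n]}=g^ns^{[n]},\qquad s^{[m]}s^{[n]}=\binom{m+n}{n}s^{[m+n]},\\
\big(s^{[a]}\big)^{[n]}=\frac{(na)!}{(a!)^n\,n!}\,s^{[na]}\quad(a\ge1),
\end{gathered}
\end{equation}
and the last coefficient is an integer: it counts the partitions of a set with $na$ elements into $n$ blocks of size $a$. For $n\ge1$ we have $v_p(n!)=\sum_{i\ge1}\lfloor n/p^i\rfloor<n/(p-1)\le n$, so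
\begin{equation}\label{eq:vp}
v_p(n!)\le n-1\qquad\text{and}\qquad p^{[n]}\in p\mathbb Z_{(p)}\qquad(n\ge1).
\end{equation}
An ideal $J\subset S$ is \emph{closed under divided powers} if $s^{[n]}\in J$ for all $s\in J$, $n\ge1$. It suffices to check this on generators of $J$: the second formula of \eqref{eq:pd} handles multiples, and in the first formula every term is a product of elements of $S$ of which at least one lies in $J$.

For a bundle $F$, let $\Gamma F=\bigoplus_n\Gamma^nF$ be the $\mathcal O$-subalgebra of $\operatorname{Sym}(F)\otimes\mathbb Q$ generated by the $s^{[n]}$ for local sections $s$ of $F$. If $g_1,\dots,g_r$ is a local basis of $F$, then \eqref{eq:pd} shows that the $g^{[I]}=\prod_\nu g_\nu^{[I_\nu]}$ with $|I|=n$ form a local basis of $\Gamma^nF$. In particular $\Gamma^n(\mathcal O(a)^r)$ is a sum of copies of $\mathcal O(na)$.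

\subsection*{The bundles $E(b,l)$}
For $b\in\mathbb Z$ and $l\ge1$ let $P=\mathcal Oa_1\oplus\mathcal Oa_2\oplus\mathcal Oa_3\cong\mathcal O(-b)^3$ with $\deg a_i=b$, let $\rho=x^la_1+y^la_2+z^la_3$, and let $E(b,l)=P/\mathcal O\rho$. On $V_i$, with $\{i,j,k\}=\{1,2,3\}$, the sections $\rho,a_j,a_k$ form a basis of $P$. So $E(b,l)$ is a bundle of rank $2$ with basis $a_j,a_k$ on $V_i$, and comparing bases gives
\begin{equation}\label{eq:gammaquot}
\Gamma^nE(b,l)=\Gamma^nP\Big/\sum_{r\ge1}\rho^{[r]}\,\Gamma^{n-r}P .
\end{equation}

\begin{lemma}\label{lem:gamma}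
Let $E=E(b,l)$ and $n\ge1$. Then $\Gamma^nE$ is the kernel of a surjection from a sum of copies of $\mathcal O(-n(b-l))$ onto a sum of copies of $\mathcal O(-n(b-l)+l)$. Hence $\mathcal O(-t)\otimes\Gamma^nE$ is good if $t+n(b-l)-l\ge0$.
\end{lemma}

\begin{proof}
The Koszul complex of $\xi=(x^l,y^l,z^l)$,
\[
0\to\mathcal O(-b-l)\xrightarrow{\ \xi\ }\mathcal O(-b)^3\xrightarrow{\ \xi\times\ }\mathcal O(l-b)^3\xrightarrow{\ \xi\,\cdot\ }\mathcal O(2l-b)\to0,
\]
whose last two maps are the cross product and the dot product with $\xi$, is exact on $V$, since one entry of $\xi$ is a unit on each $V_i$. So there is an exact sequence $0\to E\to F\xrightarrow{\psi}L\to0$ with $F=\mathcal O(l-b)^3$ and $L=\mathcal O(2l-b)$. Let $\nabla\colon\operatorname{Sym}(F)\otimes\mathbb Q\to\operatorname{Sym}(F)\otimes L\otimes\mathbb Q$ be the $\mathcal O$-linear derivation with $\nabla(s)=1\otimes\psi(s)$ for $s\in F$; then $\nabla(s^{[j]})=s^{[j-1]}\otimes\psi(s)$. On $V_i$ choose a basis $e_1,e_2,\ell$ of $F$ with $e_1,e_2$ a basis of $E$ and $\psi(\ell)$ a basis of $L$. Then $\nabla$ sends $e_1^{[\alpha]}e_2^{[\beta]}\ell^{[j]}$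 to $e_1^{[\alpha]}e_2^{[\beta]}\ell^{[j-1]}\otimes\psi(\ell)$ if $j\ge1$ and to $0$ if $j=0$. Hence
\[
0\to\Gamma^nE\to\Gamma^nF\xrightarrow{\nabla}\Gamma^{n-1}F\otimes L\to0
\]
is exact. The middle term is a sum of copies of $\mathcal O(n(l-b))$, and the last a sum of copies of $\mathcal O((n-1)(l-b)+2l-b)=\mathcal O(n(l-b)+l)$. After twisting by $\mathcal O(-t)$ both twists are $\le0$ if $t+n(b-l)-l\ge0$.
\end{proof}

On symmetric powers the derivation $\nabla$ sends $\ell^j$ to $j\ell^{j-1}\otimes\psi(\ell)$, so it is not surjective modulo $p$ once $n\ge p$. This is why we adjoin divided power variables and not polynomial variables.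

\begin{example}\label{ex:Q}
Let $Q=E(27,18)$. For $n=1$ the sequence is $0\to Q\to\mathcal O(-9)^3\to\mathcal O(9)\to0$, so $H^1(V,Q/p)$ is $\mathbb F_p[x,y,z]/(x^{18},y^{18},z^{18})$ on a generator of degree $-9$, the degree of the class in Example~\ref{ex:naive}. For $n=2$ the sequence is $0\to\Gamma^2Q\to\mathcal O(-18)^6\to\mathcal O^3\to0$, so $H^1(V,\Gamma^2Q/p)$ begins in degree $0$. In general $\Gamma^nQ$ is good for $n\ge2$, because $9n-18\ge0$. Only the linear term is bad. This is the cohomological reason why the squares $\omega_i^2$ can live in a BCM algebra while the $\omega_i$ cannot.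
\end{example}

\section{Augmented algebras and two adjunctions}\label{sec:adjunctions}

To make a $2$-cochain $h/(xyz)^l$ a coboundary we adjoin, following \eqref{eq:cochain}, sections $a_1,a_2,a_3$ with $x^la_1+y^la_2+z^la_3=h$, together with their divided powers. On $V_1$ we have $a_1=x^{-l}(h-y^la_2-z^la_3)$, so $a_1^{[n]}$ involves the $h^{[r]}$, and these must already lie in the algebra. We arrange that $h$ lies in $\ker\varepsilon$ and require this ideal to have divided powers.

\begin{definition}
An \emph{augmented algebra} is a flat sheaf of $\mathcal O$-algebras $\mathcal C$ with a graded $\mathcal O$-algebra map $\varepsilon\colon\mathcal C\to\mathcal O/p$ whose kernel $\mathcal I$ is closed under divided powers (on sections over affine open subsets of the $V_i$). It is \emph{admissible} if $\mathcal C$ is nonnegative. An \emph{extension} of $(\mathcal C,\varepsilon)$ is an augmented algebra $(\mathcal C',\varepsilon')$ with $\mathcal C\subset\mathcal C'$ and $\varepsilon'|_{\mathcal C}=\varepsilon$.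
\end{definition}

By \eqref{eq:vp}, $\mathcal O$ with the reduction map is augmented, and it is admissible. For $s\in\mathcal I$ we have $s^p=p!\,s^{[p]}\in p\mathcal C$, so Frobenius kills the image of $\mathcal I$ in $\mathcal C/p$; compare Remark~\ref{rem:charp}. The union of an increasing sequence of admissible extensions is admissible, by Lemma~\ref{lem:nonneg}(d).

Both adjunctions are locally of the following form. Let $(\mathcal C,\varepsilon)$ be augmented and, over an affine open set $U\subset V_i$, let $\mathcal C'=\bigoplus_J\mathcal C\,u^{[J]}\subset(\mathcal C\otimes\mathbb Q)[u_1,\dots,u_k]$. The span of the $\mathcal Cu^{[J]}$ with $J\ne0$ is an ideal by \eqref{eq:pd}, so the projection $\mathcal C'\to\mathcal C$ is a ring map. Let $\varepsilon'$ be its composite with $\varepsilon$. Then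
\begin{equation}\label{eq:PD}
\ker\varepsilon'=\mathcal I\oplus\bigoplus_{J\ne0}\mathcal Cu^{[J]}\ \text{ is closed under divided powers,}
\end{equation}
because it is generated as an ideal by $\mathcal I$ and the $u_\nu^{[a]}$, $a\ge1$, to which the last formula of \eqref{eq:pd} applies.

\begin{proposition}\label{prop:adjA}
Let $(\mathcal C,\varepsilon)$ be augmented, $b\in\mathbb Z$, $l\ge1$, and let $h\in\Gamma(V,\mathcal I)$ be homogeneous of degree $b+l$. Let $\mathcal C'$ be the $\mathcal C$-subalgebra of
\[
(\mathcal C\otimes\mathbb Q)[a_1,a_2,a_3]/(x^la_1+y^la_2+z^la_3-h),\qquad\deg a_i=b,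
\]
generated by all $a_i^{[n]}$, and let $\mathcal G_n=\sum_{|I|\le n}\mathcal Ca^{[I]}$. Then:
\begin{itemize}
\item[(a)] On $V_i$, with $\{i,j,k\}=\{1,2,3\}$, $\mathcal C'=\bigoplus_{s,t}\mathcal Ca_j^{[s]}a_k^{[t]}$ and $\mathcal G_n=\bigoplus_{s+t\le n}\mathcal Ca_j^{[s]}a_k^{[t]}$.
\item[(b)] The map $g\otimes a^{[I]}\mapsto ga^{[I]}$ induces an isomorphism $\mathcal C\otimes\Gamma^nE(b,l)\cong\mathcal G_n/\mathcal G_{n-1}$.
\item[(c)] There is $\varepsilon'$ with $\varepsilon'(a_i^{[n]})=0$ for $n\ge1$ that makes $\mathcal C'$ an extension of $\mathcal C$.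
\end{itemize}
\end{proposition}

\begin{proof}
The situation is symmetric in the three indices, so we argue on $V_1$.

(a) Eliminating $a_1$, the ambient algebra is the polynomial ring $(\mathcal C\otimes\mathbb Q)[a_2,a_3]$, and
\begin{equation}\label{eq:expand}
a_1^{[n]}=x^{-ln}\sum_{r+s+t=n}h^{[r]}(-y^l)^s(-z^l)^ta_2^{[s]}a_3^{[t]},
\end{equation}
with $h^{[r]}\in\mathcal C$. The sum $\bigoplus_{s,t}\mathcal Ca_2^{[s]}a_3^{[t]}$ is a subalgebra contained in $\mathcal C'$, and by \eqref{eq:expand} it contains all generators. Multiplying \eqref{eq:expand} for $n=I_1$ by $a_2^{[I_2]}a_3^{[I_3]}$ shows that $a^{[I]}$ involves only terms $a_2^{[s]}a_3^{[t]}$ with $s+t\le|I|$, which gives the description of $\mathcal G_n$.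

(b) The quotient map from the polynomial ring restricts to an $\mathcal O$-algebra map $\Gamma P\to\mathcal C'$ with $a^{[I]}\mapsto a^{[I]}$ and $\rho^{[r]}\mapsto h^{[r]}\in\mathcal C$. The induced map $\mathcal C\otimes\Gamma^nP\to\mathcal G_n/\mathcal G_{n-1}$ sends $g\otimes\rho^{[r]}a^{[I']}$, for $r\ge1$ and $|I'|=n-r$, to the class of $gh^{[r]}a^{[I']}\in\mathcal G_{n-r}$, which is zero. By \eqref{eq:gammaquot} the map factors through $\mathcal C\otimes\Gamma^nE(b,l)$. On $V_1$ both sides are free over $\mathcal C$ on the $a_2^{[s]}a_3^{[t]}$ with $s+t=n$, so the map is an isomorphism.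

(c) By (a), $\mathcal C'$ is flat and contains $\mathcal C$. On $V_1$ let $\varepsilon'$ be the projection to $\mathcal C$ followed by $\varepsilon$. By \eqref{eq:expand}, $\varepsilon'(a_1^{[n]})=x^{-ln}\varepsilon(h^{[n]})=0$ for $n\ge1$. So on each $V_i$ the map $\varepsilon'$ is the ring map that extends $\varepsilon$ and kills all $a_\nu^{[n]}$, $\nu=1,2,3$, $n\ge1$. These maps agree on overlaps, and \eqref{eq:PD} finishes the proof.
\end{proof}

\begin{proposition}\label{prop:adjB}
Let $(\mathcal C,\varepsilon)$ be augmented and let $\gamma\in\check C^1(\mathcal I)_m$ be a cocycle. There are an extension $\mathcal C'$ with $\mathcal C'|_{V_i}=\bigoplus_n\mathcal Cu_i^{[n]}$, where $u=(u_i)\in\check C^0(\mathcal C')_m$ satisfies $\partial u=\gamma$, and subsheaves $0=\mathcal G_{-1}\subset\mathcal G_0\subset\cdots$ with union $\mathcal C'$ and $\mathcal G_n/\mathcal G_{n-1}\cong\mathcal C\otimes\mathcal O(-mn)$.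
\end{proposition}

\begin{proof}
On $V_i$ take $\bigoplus_n\mathcal Cu_i^{[n]}\subset(\mathcal C\otimes\mathbb Q)[u_i]$ with $\deg u_i=m$. On $V_{ij}$, $i<j$, identify the polynomial rings by $u_j=u_i+\gamma_{ij}$. Since $\pm\gamma_{ij}\in\mathcal I$, the formula $u_j^{[n]}=\sum_r\gamma_{ij}^{[r]}u_i^{[n-r]}$ and its counterpart for $u_i=u_j-\gamma_{ij}$ have coefficients in $\mathcal C$, so the divided power algebras are identified, and so are the submodules $\mathcal G_n=\bigoplus_{\nu\le n}\mathcal Cu_i^{[\nu]}$. The gluings are compatible on $V_{123}$ because $\gamma_{13}=\gamma_{12}+\gamma_{23}$. Since $u_j^{[n]}\equiv u_i^{[n]}\bmod\mathcal G_{n-1}$, the quotient $\mathcal G_n/\mathcal G_{n-1}$ is free over $\mathcal C$ on one global generator of degree $mn$. On $V_i$ let $\varepsilon'$ extend $\varepsilon$ and kill $u_i^{[n]}$ for $n\ge1$. On $V_{ij}$ this map sends $u_j^{[n]}$ to $\varepsilon(\gamma_{ij}^{[n]})=0$, so the local maps agree, and \eqref{eq:PD} applies.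
\end{proof}

\begin{proposition}\label{prop:kill}
Let $\mathcal C$ be admissible. Every homogeneous class in $H^1(V,\mathcal C/p)$ maps to zero in $H^1(V,\mathcal C''/p)$ for an admissible extension $\mathcal C''$ that is obtained by applying Propositions~\ref{prop:adjA} and~\ref{prop:adjB}.
\end{proposition}

\begin{proof}
A nonzero class has degree $m\ge0$, since $\mathcal C$ is nonnegative. (If the class is zero, any $m\ge0$ will do.) Lift a representing cocycle to $\gamma\in\check C^1(\mathcal C)_m$, and write $\partial\gamma=p\beta$ with $\beta\in\check C^2(\mathcal C)_m$.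

\emph{Making $\beta$ a coboundary.} Lift $\varepsilon(\beta)$ to $\check C^2(\mathcal O)_m$. As $m\ge-2$, Lemma~\ref{lem:cohO} shows that the lift is $\partial\sigma$ with $\sigma\in\check C^1(\mathcal O)_m$. Then $\beta'=\beta-\partial\sigma\in\mathcal I(V_{123})_m$. Since $\mathcal I(V_{123})=\mathcal I(V_i)[1/xyz]$, for large $l\ge1$ the section $(xyz)^l\beta'$ is the restriction of some $h_i\in\mathcal I(V_i)_{m+3l}$ for each $i$. The $h_i$ agree on the $V_{ij}$, because $xyz$ is a nonzerodivisor on $\mathcal C$, and define $h\in\Gamma(V,\mathcal I)_{m+3l}$. Let $\mathcal C'$ be the extension of Proposition~\ref{prop:adjA} with $b=m+2l$. For $n\ge1$ we have $n(b-l)-l=n(m+l)-l\ge m\ge0$, so $\Gamma^nE(b,l)$ is good by Lemma~\ref{lem:gamma}. By Lemma~\ref{lem:nonneg}(c),(e), $\mathcal C'$ is nonnegative. The cochain $e$ of \eqref{eq:cochain} has degree $b-2l=m$ and $\partial e=h/(xyz)^l=\beta'$. Hence $\gamma'=\gamma-p(e+\sigma)$ is a cocycle in $\check C^1(\mathcal C')_m$.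

\emph{Making $\gamma'$ a coboundary.} Since $H^1(V,\mathcal O/p)=0$, there is $\tau\in\check C^0(\mathcal O)_m$ with $\varepsilon'(\gamma')=\partial\tau\bmod p$. Then $\gamma'-\partial\tau$ is a cocycle with values in $\ker\varepsilon'$. Proposition~\ref{prop:adjB} gives an extension $\mathcal C''$ of $\mathcal C'$ in which $\gamma'-\partial\tau=\partial u$. The bundles $\mathcal O(-mn)$ are good because $m\ge0$, so $\mathcal C''$ is nonnegative by Lemma~\ref{lem:nonneg}(c),(e). In $\check C^1(\mathcal C''/p)$ we have $\gamma=\partial(u+\tau)$.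
\end{proof}

Call an algebra $\mathcal C$ \emph{countable} if the sets $\mathcal C(V_i)$ are countable; then all terms of $\check C^\bullet(\mathcal C)$ are countable. Both adjunctions and countable unions preserve this property.

\begin{proposition}\label{prop:limit}
A countable admissible algebra $\mathcal C_0$ has an admissible extension $\mathcal C$ that satisfies conditions \textup{(i)} and \textup{(ii)} of Proposition~\ref{prop:criterion}.
\end{proposition}

\begin{proof}
Let $\mathcal A$ be countable and admissible, and let $\kappa_1,\kappa_2,\dots$ be the homogeneous elements of $H^1(V,\mathcal A/p)$. Proposition~\ref{prop:kill} gives countable admissible extensions $\mathcal A=\mathcal A^{(0)}\subset\mathcal A^{(1)}\subset\cdots$ such that the image of $\kappa_i$ vanishes in $H^1(V,\mathcal A^{(i)}/p)$. The union $\mathcal A^\ast$ is countable and admissible, and $H^1(V,\mathcal A/p)\to H^1(V,\mathcal A^\ast/p)$ is zero. Put $\mathcal C_{n+1}=\mathcal C_n^\ast$ and $\mathcal C=\bigcup_n\mathcal C_n$. Then $\mathcal C$ is admissible, and $H^1(V,\mathcal C/p)=\varinjlim H^1(V,\mathcal C_n/p)=0$.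 The composite $\mathcal O/p\to\mathcal C/p\xrightarrow{\varepsilon}\mathcal O/p$ is the identity, so $H^2(V,\mathcal O/p)\to H^2(V,\mathcal C/p)$ is injective, and (ii) follows from Lemma~\ref{lem:cohO}.
\end{proof}

\section{The starting algebra and the proof of Theorem~\ref{thm:A}}\label{sec:start}

We need a countable admissible algebra with global sections $v_i,w_i$ that satisfy the homogeneous relations. Proposition~\ref{prop:adjA} with $\mathcal C=\mathcal O$, $h=pc$, $b=27$, $l=18$ gives an augmented algebra $\mathcal N$ with sections $\omega_i$ as in Example~\ref{ex:naive} and with filtration quotients $\Gamma^nQ$, $n\ge0$, where $Q=E(27,18)$. By Example~\ref{ex:Q} only the quotient with $n=1$ is bad. We would like to take the subalgebra spanned by the even monomials in the $\omega_i$ and by $pc$ times the odd ones; multiplication by $pc$ raises degrees by $45$ and repairs the linear term. But parity is not defined on $\mathcal N$, because the relation $\sum x_i^{18}\omega_i=pc$ is not homogeneous for it. We restore parity by replacing $pc$ by an odd square root $f$ of $p^2c^2$.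

Let $\mathcal K=\mathcal O[f]/(f^2-p^2c^2)=\mathcal O\oplus\mathcal Of$ with $\deg f=45=\deg c$, and let $\varepsilon\colon\mathcal K\to\mathcal O/p$ be the $\mathcal O$-algebra map with $f\mapsto0$. It is well defined because $p^2c^2\mapsto0$, and its kernel is generated by $p$ and $f$. We have
\[
f^{[2j]}=\frac{p^{2j}}{(2j)!}\,c^{2j},\qquad f^{[2j+1]}=\frac{p^{2j}}{(2j+1)!}\,c^{2j}f .
\]
By \eqref{eq:vp}, the first lies in $pA$ for $j\ge1$ and the second in $Af$ for $j\ge0$. So $\ker\varepsilon$ is closed under divided powers and $\mathcal K$ is augmented. This is the purpose of the factor $p$ in $pc$.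

Apply Proposition~\ref{prop:adjA} to $\mathcal K$ with $h=f$, $b=27$, $l=18$, writing $\omega_i$ for $a_i$. We obtain an augmented algebra $\mathcal S$ with
\[
x^{18}\omega_1+y^{18}\omega_2+z^{18}\omega_3=f
\]
and a filtration with $\mathcal G_n/\mathcal G_{n-1}\cong\mathcal K\otimes\Gamma^nQ$. Declare $\mathcal O$ even and $f,\omega_1,\omega_2,\omega_3$ odd. The relation $f^2=p^2c^2$ is even and the displayed relation is odd, so the ambient $\mathbb Q$-algebra is $\mathbb Z/2$-graded. The subsheaves $\mathcal S$ and $\mathcal G_n$ are spanned over $\mathcal O$ by sections $f^\eta\omega^{[I]}$, $\eta\in\{0,1\}$, of parity $\eta+|I|$, so they are direct sums of their even and odd parts. Let $\mathcal C_0$ be the even part of $\mathcal S$.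

\begin{proposition}\label{prop:C0}
The algebra $\mathcal C_0$ with the restriction of the augmentation of $\mathcal S$ is countable and admissible. Its global sections $v_i=f\omega_i$ and $w_i=\omega_i^2$ satisfy $v_i^2=p^2c^2w_i$ and $x^{18}v_1+y^{18}v_2+z^{18}v_3=p^2c^2$.
\end{proposition}

\begin{proof}
Countability follows from Proposition~\ref{prop:adjA}(a), since $A$ is countable. Divided powers of even sections are even, so the kernel of the restricted augmentation is closed under divided powers. The isomorphism of Proposition~\ref{prop:adjA}(b) sends $f^\eta\otimes\omega^{[I]}$ with $|I|=n$ to a section of parity $\eta+n$. Hence the even parts $\mathcal G_n^+$ form a filtration of $\mathcal C_0$ with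
\[
\mathcal G_n^+/\mathcal G_{n-1}^+\cong
\begin{cases}
\Gamma^nQ&\text{if $n$ is even},\\
\mathcal Of\otimes\Gamma^nQ\cong\mathcal O(-45)\otimes\Gamma^nQ&\text{if $n$ is odd}.
\end{cases}
\]
For $n=0$ this is $\mathcal O$. In the other cases Lemma~\ref{lem:gamma} applies with $b-l=9$: for even $n\ge2$ we have $9n-18\ge0$, and for odd $n\ge1$ we have $45+9n-18\ge0$. So all quotients are good bundles, and $\mathcal C_0$ is nonnegative by Lemma~\ref{lem:nonneg}(b),(e). The sections $v_i,w_i$ are even, $v_i^2=f^2\omega_i^2=p^2c^2w_i$, and $\sum_ix_i^{18}v_i=f\cdot f=p^2c^2$.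
\end{proof}

The substitution $f\mapsto pc$, $\omega_i\mapsto\omega_i$ maps $\mathcal S$ to $\mathcal N$. On $V_1$ it sends the basis $f^\eta\omega_2^{[s]}\omega_3^{[t]}$, $\eta\equiv s+t\bmod2$, of $\mathcal C_0$ to the linearly independent sections $(pc)^\eta\omega_2^{[s]}\omega_3^{[t]}$. So $\mathcal C_0$ is the subalgebra of $\mathcal N$ that we wanted.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R$ be the ring of Section~\ref{sec:obstruction}, let $\mathcal C\supset\mathcal C_0$ be the extension of Proposition~\ref{prop:limit}, and let $T$ be the BCM $R$-algebra of Proposition~\ref{prop:criterion}. There are $A$-algebra maps $\Gamma(V,\mathcal C_0)\to\Gamma(V,\mathcal C)\to M\to T_0\to T$. In $T$ we have $xyz=p$, so $p^2c^2=p^{32}$, and the images of $v_i,w_i$ satisfy \eqref{eq:rel} by Proposition~\ref{prop:C0}. Proposition~\ref{prop:obstruction} now excludes all the maps named in the theorem.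
\end{proof}

\begin{remark}[The exponents, and the role of three variables]
Replace $18$ by $l$ and $15$ by $k$, so that $c=(xyz)^k$ and $b=\deg\omega_i=3k-l$. The perfectoid case of Proposition~\ref{prop:obstruction} ends with $(xyz)^{k+2}\in(x^l,y^l,z^l)\widehat B$, which contradicts Lemma~\ref{lem:balanced}(a) if $k+2\le l-1$. The criterion of Lemma~\ref{lem:gamma} for $\Gamma^2E(b,l)$ reads $2(b-l)\ge l$, that is, $6k\ge5l$. The inequalities $5l/6\le k\le l-3$ force $l\ge18$, and $l=18$ forces $k=15$. The criterion for $\Gamma^1E(b,l)$ would read $k\ge l$, which is incompatible with $k\le l-3$. The bound $n(b-l)-l$ can be negative for $n=1$ and nonnegative for $n\ge2$ because of its constant term $-l$. With two variables there is no such room: for $c=(xy)^k$, $k<l$ and $b=2k-l$, the Koszul complex identifies the cokernel of $(x^l,y^l)\colon\mathcal O(-b-l)\to\mathcal O(-b)^2$ with $\mathcal O(l-b)$, whose $n$-th divided power is generated in degree $n(b-l)=-2n(l-k)$, and this decreases with $n$.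
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ha}
Hartshorne, Exercises II.2.17, III.3.1, III.3.2 and III.4.2.

\bibitem{NS}
Kei Nakazato, Kazuma Shimomoto, \emph{A variant of perfectoid Abhyankar's lemma and almost Cohen-Macaulay algebras}, arXiv:2002.03512 (2020).

\end{thebibliography}
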